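\title{Strong lci cycles and the operational Chow ring of a good moduli space}

\begin{abstract}
Let $\mathcal X$ be an irreducible, properly stable, smooth Artin stack with good moduli space $\pi\colon\mathcal X\to X$. The operational Chow ring $A^*_{\mathrm{op}}(X)_{\mathbb Q}$ embeds in $A^*(\mathcal X)_{\mathbb Q}$, and its image contains the subring generated by strong lci cycles. We show that the inclusion can be strict. In characteristic $0$ it is strict in every degree $2\le c\le n-2$ for a quotient of a smooth projective $n$-fold by an involution, the obstruction being a Hodge-theoretic invariant along the fixed locus. Over every field it is strict in degree $1$ for a stack whose good moduli space is a proper threefold. We also prove equality in degrees $0,1,n$ when $X$ is quasi-projective of dimension $n$ over an algebraically closed field of characteristic $0$, and in degree $n-1$ for a class of Deligne--Mumford stacks that contains the projective counterexamples.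
\end{abstract}

\section{The question and the results}\label{sec:intro}

The Chow groups of a singular variety $X$ carry no intersection product. The operational Chow ring $A^*_{\mathrm{op}}(X)$ is a substitute, but its elements are families of operators and are hard to write down. When $X$ is a quotient of a smooth variety, or more generally the good moduli space of a smooth stack $\mathcal X$, one can compare $A^*_{\mathrm{op}}(X)$ with the Chow ring of $\mathcal X$ and ask which cycles on $\mathcal X$ represent operational classes of $X$.

Throughout, Artin stacks and algebraic spaces are of finite type over a field $k$, and cycles have rational coefficients.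

\subsection{Good moduli spaces and strong substacks}

Let $\mathcal X$ be an irreducible Artin stack and $X$ an algebraic space. A morphism $\pi\colon\mathcal X\to X$ makes $X$ a \emph{good moduli space} of $\mathcal X$ if $\pi_*$ is exact on quasi-coherent $\mathcal O_{\mathcal X}$-modules and $\mathcal O_X\to\pi_*\mathcal O_{\mathcal X}$ is an isomorphism. If $\mathcal X=[Z/G]$ with $G$ linearly reductive, this means that $X$ is the good quotient of $Z$ by $G$; the local model is $[\operatorname{Spec}R/G]\to\operatorname{Spec}R^G$. A closed point $x$ of $\mathcal X$ is \emph{properly stable} if $\pi^{-1}(\pi(x))=\{x\}$ under the map $|\mathcal X|\to|X|$ and the stabilizer of $x$ is finite. The stack $\mathcal X$ is \emph{properly stable} if it has a good moduli space and a properly stable point.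

\begin{definition}\label{def:strong}
A closed integral substack $\mathcal Z\subseteq\mathcal X$ with $\operatorname{codim}_{\mathcal X}\mathcal Z=\operatorname{codim}_X\pi(\mathcal Z)$ is \emph{strong} if $\pi^{-1}(\pi(\mathcal Z))=\mathcal Z$ as stacks, and \emph{topologically strong} if $\pi^{-1}(\pi(\mathcal Z))_{\mathrm{red}}=\mathcal Z$. It is \emph{strong lci} if it is strong and the inclusion $\mathcal Z\hookrightarrow\mathcal X$ is an lci morphism, that is, a regular embedding. A \emph{strong lci cycle} is a cycle $\sum_ia_i[\mathcal Z_i]$ with each $\mathcal Z_i$ strong lci.
\end{definition}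

In the local model, $\pi^{-1}(\pi(\mathcal Z))=\mathcal Z$ says that the ideal of $\mathcal Z$ in $R$ is generated by its invariant elements; the topological version asks this only up to radical.

\begin{example}\label{ex:basic}
Let $\mu_2$ act on $\mathbb A^1=\operatorname{Spec}k[w]$ with weight $1$, so that $X=\operatorname{Spec}k[t]$ with $t=w^2$. The origin $\mathcal Z=B\mu_2$ has ideal $(w)$ and is lci, while $\pi^{-1}(\pi(\mathcal Z))$ has ideal $(w^2)$. So $\mathcal Z$ is topologically strong and not strong. Next let $\mathbb G_m$ act on $\mathbb A^2$ with weights $1,-1$, so that $X=\operatorname{Spec}k[xy]$. The closed points with $xy\ne0$ are properly stable. The fiber over $0$ is the union of the two axes and is reducible, so no topologically strong substack has image $\{0\}$.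
\end{example}

\subsection{Chow rings}\label{sub:chow}

We write $A^*(\mathcal X)$ for Kresch's Chow group, graded by codimension; for smooth $\mathcal X$ it is a ring. If $\mathcal X=[Z/G]$ it is the equivariant Chow group: $A^c(\mathcal X)=A^c((Z\times U_G)/G)$, where $U_G$ is an open subset of a representation of $G$ on which $G$ acts freely and whose complement has codimension greater than $c$.

An element $\xi$ of the Fulton--MacPherson ring $A^c_{\mathrm{op}}(X)$ is a family of homomorphisms $A_j(T)\to A_{j-c}(T)$, $z\mapsto\xi\cap z$, one for each morphism $T\to X$, that commutes with proper pushforward, with flat pullback, and with the refined Gysin maps of regular embeddings. The product is composition. Chern classes of vector bundles on $X$ are examples. If $Y$ is smooth, then $\xi\mapsto\xi\cap[Y]$ is a ring isomorphism $A^*_{\mathrm{op}}(Y)\to A^*(Y)$.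

Let $\mathcal X$ be smooth and properly stable. We use the following results of Edidin and Satriano.
\begin{itemize}
\item[(ES1)] There is an injective pullback $\pi^*\colon A^*_{\mathrm{op}}(X)_{\mathbb Q}\to A^*(\mathcal X)_{\mathbb Q}$, and its image lies in the subgroup generated by the classes of topologically strong substacks.
\item[(ES2)] Every strong lci cycle lies in the image of $\pi^*$.
\item[(ES3)] The map $\operatorname{Pic}(X)_{\mathbb Q}\to A^1_{\mathrm{op}}(X)_{\mathbb Q}$, $L\mapsto c_1(L)$, is an isomorphism \cite{ES}.
\end{itemize}
The pullback evaluates an operational class on the fundamental class of $\mathcal X$; for $\mathcal X=[Z/G]$ it is $\xi\mapsto\xi\cap[(Z\times U_G)/G]$. It is a homomorphism of graded rings, and $\pi^*c_1(L)=c_1(\pi^*L)\cap[\mathcal X]$.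

Let $I^*\subseteq A^*(\mathcal X)_{\mathbb Q}$ be the image of $\pi^*$ and let $R^*\subseteq A^*(\mathcal X)_{\mathbb Q}$ be the subring generated by strong lci cycles. Then $R^*$ is spanned by products of classes $[\mathcal Z]$ with $\mathcal Z$ strong lci, so it is graded. By (ES2), $R^*\subseteq I^*$. By (ES1), $I^c=0$ for $c>\dim X$, since no topologically strong substack has such a codimension.

\subsection{The question}

Thus $I^*$ has an upper bound, the span of the topologically strong classes, and a lower bound, the ring $R^*$. The following problem, which comes from Edidin and Richey \cite{ER}, asks whether the lower bound is exact.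

\begin{quote}
\emph{Let $\mathcal X$ be an irreducible, properly stable, smooth Artin stack with good moduli space $\pi\colon\mathcal X\to X$. Is the image of $A^*_{\mathrm{op}}(X)_{\mathbb Q}$ equal to the subring of $A^*(\mathcal X)_{\mathbb Q}$ generated by strong lci cycles?}
\end{quote}

The extreme degrees suggest a positive answer. Suppose that $X$ is quasi-projective. In degree $1$, (ES3) reduces the question to first Chern classes, these are differences of hyperplane classes, and the preimage of a general hyperplane section is a strong lci substack. In top degree a point can be moved along a curve into the open set where $\pi$ is smooth, and there its preimage is strong lci. For surfaces no other degree occurs. One would guess that moving arguments of the same kind work in all degrees.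

\subsection{Results}

The answer is no, for two independent reasons.

\begin{theorem}\label{thm:A}
Let $k$ be a field of characteristic $0$, let $n\ge4$ and $2\le c\le n-2$. There are a smooth projective variety $Y$ of dimension $n$ over $k$ and an involution $\iota$ of $Y$ such that $R^c\ne I^c$ for the stack $\mathcal X=[Y/\langle\iota\rangle]$ with projective good moduli space $X=Y/\langle\iota\rangle$.
\end{theorem}

\begin{theorem}\label{thm:B}
Over any field $k$ there is an irreducible, properly stable, smooth Artin stack $\mathcal X$ whose good moduli space $X$ is a proper integral scheme of dimension $3$, with $R^1=0\ne I^1$.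
\end{theorem}

The moving arguments do work in the degrees that Theorem~\ref{thm:A} leaves out.

\begin{theorem}\label{thm:C}
Let $k$ be algebraically closed of characteristic $0$, let $\mathcal X$ be irreducible, smooth and properly stable with $X$ quasi-projective, and let $n=\dim X$.
\begin{enumerate}
\item $R^c=I^c$ for $c\in\{0,1,n\}$. In particular $R^*=I^*$ if $n\le2$.
\item Assume moreover that $\mathcal X$ is a separated Deligne--Mumford stack, that $n\ge3$, and that there is a finite surjective morphism $h\colon Y\to X$ from a smooth quasi-projective scheme $Y$; for example $\mathcal X=[Y/G]$ with $G$ finite and $Y$ smooth and quasi-projective. Then $R^{n-1}=I^{n-1}$. In particular $R^*=I^*$ if $n=3$.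
\end{enumerate}
\end{theorem}

Over an algebraically closed field the stacks of Theorem~\ref{thm:A} belong to the class of Theorem~\ref{thm:C}(2). So in that class, among the degrees $0\le c\le n$, the degrees $0,1,n-1,n$ are exactly those in which equality always holds, and $n=4$ is the first dimension in which equality fails. By Theorem~\ref{thm:B}, quasi-projectivity cannot be replaced by properness in Theorem~\ref{thm:C}(1).

Section~\ref{sec:idea} works out the obstruction behind Theorem~\ref{thm:A} on the smallest example. Section~\ref{sec:tools} proves two general statements, one constraining $R^*$ and one producing elements of $I^*$. The three theorems are proved in Sections~\ref{sec:A}, \ref{sec:B} and~\ref{sec:C}, which can be read independently.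

\section{The obstruction on a product of two abelian surfaces}\label{sec:idea}

Let $k=\mathbb C$, let $A=\mathbb C^2/L$ be an abelian surface, and let $\iota(x,y)=(-x,y)$ on $Y=A\times A$, where $x=(x_1,x_2)$ and $y=(y_1,y_2)$ are the linear coordinates on the two factors. Put $G=\{1,\iota\}$, $\mathcal X=[Y/G]$ and $X=(A/\pm1)\times A$. The surface $\{0\}\times A$ is fixed by $\iota$, and $X$ is singular along its image. The involution exchanges the graphs $\Gamma_\pm=\{(a,\pm a)\}$. Let $\alpha\in A^2(\mathcal X)_{\mathbb Q}$ be the class of $[(\Gamma_+\cup\Gamma_-)/G]$. For a finite group every class on $\mathcal X$ is operational (Proposition~\ref{prop:finite}), so $\alpha\in I^2$. We claim that $\alpha\notin R^2$.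

\subsection{The local picture}

Near $(0,0)$ use the coordinates $u_i=y_i-x_i$ and $v_i=y_i+x_i$, which $\iota$ exchanges. The ideal of $\Gamma_+\cup\Gamma_-$ is $(u_1,u_2)\cap(v_1,v_2)=(u_1v_1,\,u_2v_2,\,u_1v_2+u_2v_1,\,u_1v_2-u_2v_1)$. It needs four generators in codimension $2$, so the substack is not lci. The first three generators are invariant and the fourth is anti-invariant. The quadratic part of an invariant element of the ideal lies in the span of the first three, so the invariant elements do not generate the fourth, and the substack is not strong either. This says nothing yet about the class $\alpha$, which might be rationally equivalent to a polynomial in strong lci cycles. We need an invariant of classes that separates $\alpha$ from $R^*$.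

\subsection{Forms along the fixed locus}\label{sub:rho}

The invariant rests on one fact about the cone $\mathbb C^2/\pm1$. Its functions are generated by $x_1^2,x_1x_2,x_2^2$, and every invariant $1$-form on $\mathbb C^2$ vanishes at the origin. The $2$-form $dx_1\wedge dx_2$ is invariant and does not vanish there. So an invariant class in degree $2$ can have a $dx_1\wedge dx_2$ component along the fixed locus, while a class built from products of invariant forms of degree $1$ in the holomorphic directions cannot.

To make this precise, let $B$ be any smooth projective variety with local holomorphic coordinates $y_l$, let $\iota=(-1,\mathrm{id})$ act on $A\times B$, and let $V=\mathbb C\,dx_1\oplus\mathbb C\,dx_2$ be the cotangent space of $A$ at $0$. For a smooth form $\eta$ defined near points of $\{0\}\times B$, expand $\eta$ in $dx_j,d\bar x_j,dy_l,d\bar y_l$, set $x=0$ in the coefficients, and delete every term containing $d\bar x_1$ or $d\bar x_2$. The result $\rho(\eta)$ is a form on $B$ with values in $\Lambda^\bullet V$. It does not depend on the coordinates $y_l$. Ordinary restriction to $\{0\}\times B$ would delete the $dx_j$ as well and lose the information we want.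 The price for keeping them is that $\rho$ commutes with $\bar\partial$ but not with $d$. It commutes with $\bar\partial$ because the terms $\partial_{\bar x_j}\varphi\,d\bar x_j$ of $\bar\partial\varphi$ are deleted and the derivatives $\partial_{\bar y_l}$ commute with setting $x=0$. It is also multiplicative.

\emph{First computation.} Let $\eta$ be an $\iota$-invariant $(1,1)$-form. At a point $(0,b)$ the involution changes the sign of $dx_j\wedge d\bar y_l$ and of $dy_l\wedge d\bar x_j$, so these terms have coefficient $0$ there. The terms $dx_j\wedge d\bar x_{j'}$ are deleted by $\rho$. Hence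
\begin{equation}\label{eq:inv}
\rho(\eta)\ \text{is a combination of the }dy_l\wedge d\bar y_{l'}\text{, and contains no }dx_j .
\end{equation}
The curvature of a bundle pulled back from $X$ can be taken to be a matrix of such forms. So $\rho$ of its Chern character forms contains no $dx_j$.

\emph{Second computation.} Take $B=A$. The class of the point $0\in A$ is represented by $\kappa\,dz_1\wedge dz_2\wedge d\bar z_1\wedge d\bar z_2$, where the constant $\kappa\ne0$ makes the integral equal to $1$. The graph $\Gamma_\pm$ is the fiber over $0$ of the smooth morphism $\mu_\pm(x,y)=y\mp x$, so its class is represented by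
\[
\gamma_\pm=\kappa\,(dy_1\mp dx_1)\wedge(dy_2\mp dx_2)\wedge(d\bar y_1\mp d\bar x_1)\wedge(d\bar y_2\mp d\bar x_2).
\]
Applying $\rho$ removes the $d\bar x_j$, and in the sum the terms with one $dx_j$ cancel:
\begin{equation}\label{eq:gamma}
\rho(\gamma_++\gamma_-)=2\kappa\,(dy_1\wedge dy_2+dx_1\wedge dx_2)\wedge d\bar y_1\wedge d\bar y_2 .
\end{equation}
The coefficient of $dx_1\wedge dx_2$ is $2\kappa\,d\bar y_1\wedge d\bar y_2$, which is not $\bar\partial$-exact on $A$. So $\alpha$ is not a polynomial in Chern classes of bundles from $X$. What remains is to show that every strong lci class is such a polynomial. For this we first descend the equations of a strong lci substack to $X$ (Lemma~\ref{lem:eq}) and then resolve its structure sheaf by vector bundles on $X$ (Proposition~\ref{prop:S0}).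

\section{Two general tools}\label{sec:tools}

We use the following standard properties of a good moduli space $\pi\colon\mathcal X\to X$.
\begin{itemize}
\item[(G1)] The map $|\mathcal X|\to|X|$ is surjective and closed.
\item[(G2)] For every $T\to X$ the base change $\mathcal X\times_XT\to T$ is a good moduli space. Being a good moduli space is local on $X$.
\item[(G3)] Each fiber of $\pi$ has a unique closed point. The fiber is quasi-compact, so every nonempty closed subset of it contains that point.
\item[(G4)] If $\mathcal X$ is smooth and irreducible, then $X$ is integral and normal.
\end{itemize}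

\subsection{The equations of a strong lci substack descend}

\begin{lemma}\label{lem:eq}
Let $\pi\colon\mathcal X\to X$ be a good moduli space with $X$ a scheme and $\mathcal X$ smooth and irreducible. Let $\mathcal Z\subseteq\mathcal X$ be a strong lci substack of codimension $c$ and let $Z=\pi(\mathcal Z)$. Then Zariski-locally on $X$ the ideal $I_Z$ is generated by $c$ elements.
\end{lemma}

\begin{proof}
If $c=0$, then $\mathcal Z=\mathcal X$ and $Z=X$. Let $c\ge1$. Away from $Z$ the ideal is the unit ideal, so it suffices to work near a closed point $z\in Z$. The subscheme $Z$ is integral with ideal $I_Z=\pi_*I_{\mathcal Z}$: a function on an open subset of $X$ vanishes at the points of $Z$ exactly when its pullback vanishes at the points of the reduced stack $\mathcal Z$.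

Let $x$ be the closed point of $\pi^{-1}(z)$, represented by $\operatorname{Spec}K\to\mathcal X$. Then $x\in\pi^{-1}(Z)=\mathcal Z$. Since $\mathcal Z$ is regularly embedded of codimension $c$, the space $I_{\mathcal Z}\otimes K=(I_{\mathcal Z}/I_{\mathcal Z}^2)\otimes K$ has dimension $c$. Since $\mathcal Z$ is strong, $\pi^*I_Z\to I_{\mathcal Z}$ is surjective, so this space is spanned by the image of $I_{Z,z}$. Choose $f_1,\dots,f_c\in I_Z$ near $z$ that map to a basis, and shrink $X$ so that they are defined everywhere.

By Nakayama's lemma the support $\mathcal W$ of the cokernel of $(f_i)\colon\mathcal O_{\mathcal X}^c\to I_{\mathcal Z}$ is a closed substack not containing $x$. The complement of $\mathcal W$ is an open neighborhood of $x$, and we need it to contain the preimage of a neighborhood of $z$. By (G3), $\mathcal W\cap\pi^{-1}(z)=\emptyset$, and by (G1), $\pi(\mathcal W)$ is closed. After replacing $X$ by $X\setminus\pi(\mathcal W)$, the map $\mathcal O^c_{\mathcal X}\to I_{\mathcal Z}$ is surjective. Apply the exact functor $\pi_*$ and use $\pi_*\mathcal O_{\mathcal X}=\mathcal O_X$: the map $\mathcal O_X^c\to I_Z$ is surjective.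
\end{proof}

\subsection{Finite quotients}

The next statement is an instance of the isomorphism $A^*_{\mathrm{op}}(Y/G)_{\mathbb Q}\cong A^*(Y)^G_{\mathbb Q}$ of \cite[Ex.~17.4.10]{Ful}. We include the construction because we need its compatibility with $\pi^*$.

\begin{proposition}\label{prop:finite}
Let $k$ have characteristic $0$ and let a finite group $G$ act on a smooth quasi-projective variety $Y$. Let $\mathcal X=[Y/G]$ and $X=Y/G$, with $q\colon Y\to\mathcal X$ and $f=\pi q\colon Y\to X$. Then $\mathcal X$ is smooth, irreducible and properly stable, $X$ is Cohen--Macaulay, $q^*$ is injective on $A^*(\mathcal X)_{\mathbb Q}$, and $I^*=A^*(\mathcal X)_{\mathbb Q}$.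
\end{proposition}

\begin{proof}
The fibers of $|\mathcal X|\to|X|$ are single points and the stabilizers are finite, so all closed points are properly stable. Averaging over $G$ splits $\mathcal O_X$ off from $f_*\mathcal O_Y$ as the summand of invariants. A system of parameters at a point $p$ of $X$ is a system of parameters at each point of the smooth variety $Y$ over $p$, because $f$ is finite. It is therefore a regular sequence on $(f_*\mathcal O_Y)_p$ and on the summand $\mathcal O_{X,p}$. So $X$ is Cohen--Macaulay.

In the model of Section~\ref{sub:chow}, $q^*$ is pullback along the \'etale $G$-cover $q'\colon Y\times U_G\to(Y\times U_G)/G$, followed by the inverse of pullback along the projection $\mathrm{pr}\colon Y\times U_G\to Y$. Three facts follow. First, $q'_*q'^*=|G|$, so $q^*$ is injective. Second, $q'\circ(g\times g)=q'$, so the image of $q^*$ consists of invariant classes. Third, $q'$ and $\mathrm{pr}$ are flat morphisms over $X$, so $q^*\pi^*\xi=\xi\cap[Y]$ for $\xi\in A^*_{\mathrm{op}}(X)_{\mathbb Q}$. It thus suffices to construct, for an invariant $\beta\in A^c(Y)_{\mathbb Q}$, a class $\xi\in A^c_{\mathrm{op}}(X)_{\mathbb Q}$ with $\xi\cap[Y]=\beta$. We view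 $\beta$ as an operational class on the smooth variety $Y$.

\emph{Invariant cycles on $Y_T$.} For $T\to X$ put $Y_T=T\times_XY$, with the finite projection $p_T\colon Y_T\to T$. The splitting $f_*\mathcal O_Y=\mathcal O_X\oplus(\text{kernel of averaging})$ survives any base change, so $Y_T/G=T$, and $G$ acts transitively on the points of each fiber of $p_T$. We claim that $p_{T*}\colon A_*(Y_T)_{\mathbb Q}^G\to A_*(T)_{\mathbb Q}$ is an isomorphism, as in \cite[Ex.~1.7.6]{Ful}; the scheme $Y_T$ may be reducible and nonreduced, so we give the argument. The subvarieties of $Y_T$ with a given image $T'\subseteq T$ form one $G$-orbit, and the sum over the orbit pushes forward to a positive multiple of $[T']$. So $p_{T*}$ is bijective from invariant cycles to cycles, which gives surjectivity. An invariant class is represented by an invariant cycle $y$, by averaging. Suppose $p_{T*}y=\sum_i\operatorname{div}(r_i)$ with $r_i$ a rational function on a subvariety $T_i$. Choose a subvariety $W_i$ of $Y_T$ with image $T_i$, of degree $d_i$ over it, and let $y_i$ be the $G$-average of $d_i^{-1}\operatorname{div}(p_T^*r_i|_{W_i})$. Then $y_i$ is invariant, rationally equivalent to $0$, and $p_{T*}y_i=\operatorname{div}(r_i)$.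 The invariant cycle $y-\sum_iy_i$ pushes forward to $0$, so it is $0$. This gives injectivity.

\emph{The class $\xi$.} For $z\in A_*(T)_{\mathbb Q}$ let $y$ be the invariant class with $p_{T*}y=z$, and put $\xi\cap z=p_{T*}(\beta\cap y)$, where $\beta$ acts through $Y_T\to Y$. Let $\phi$ be a proper pushforward, a flat pullback or a refined Gysin map between the Chow groups of two schemes $T_1,T_2$ over $X$, and let $\phi_Y$ be the corresponding map for $Y_{T_1},Y_{T_2}$. Then $\phi\,p_{T_1*}=p_{T_2*}\phi_Y$ by the compatibility of these operations with proper pushforward in a Cartesian square; $\phi_Y$ commutes with the action of $G$, by the same compatibility for the automorphisms $g$; and $\phi_Y$ commutes with $\beta\cap$. Hence $\phi_Y(y)$ is the invariant class over $\phi(z)$, and $\phi(\xi\cap z)=p_{T_2*}(\beta\cap\phi_Y(y))=\xi\cap\phi(z)$. So $\xi$ is operational.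

\emph{Its value on $[Y]$.} Take $T=Y$. The sections $s_g\colon Y\to Y\times_XY$, $t\mapsto(t,gt)$, of $p_Y$ are permuted by $G$, so $y=|G|^{-1}\sum_gs_{g*}[Y]$ is the invariant class over $[Y]$. The composite of $s_g$ with the second projection is $g$, so $\beta\cap s_{g*}[Y]=s_{g*}(g^*\beta)$ and $\xi\cap[Y]=|G|^{-1}\sum_gg^*\beta=\beta$.
\end{proof}

\section{Quotients by an involution: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{The stack and the class}\label{sub:constr}

Let $k$ have characteristic $0$ and let $A$ be an abelian surface over $k$. To reach dimension $n$ and degree $c$ we multiply the example of Section~\ref{sec:idea} by a projective space. Put $m=n-4\ge0$,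
\[
B=A\times\mathbb P^m,\qquad Y=A\times B,\qquad \iota=(-1_A,\mathrm{id}_B),\qquad G=\{1,\iota\},
\]
and let $\mathcal X=[Y/G]$, $X=Y/G=(A/\pm1)\times B$, with $q$ and $f$ as in Proposition~\ref{prop:finite}. The variety $X$ is projective. Since $0\le c-2\le m$, there is a linear subspace $\Lambda\subseteq\mathbb P^m$ of codimension $c-2$. The subvarieties
\[
\Gamma_\pm=\{(a,\pm a,t):a\in A,\ t\in\Lambda\}\subset A\times A\times\mathbb P^m
\]
have codimension $c$ and are exchanged by $\iota$. Let $\alpha\in A^c(\mathcal X)_{\mathbb Q}$ be the class of the closed integral substack $[(\Gamma_+\cup\Gamma_-)/G]$, so that $q^*\alpha=\beta:=[\Gamma_+]+[\Gamma_-]$. By Proposition~\ref{prop:finite}, $\alpha\in I^c$. We show that $\alpha\notin R^c$, first for $k=\mathbb C$ and any $A$.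

\subsection{The invariant}

Let $k=\mathbb C$. We recall two facts about a smooth projective variety $Y$. The cycle class $\operatorname{cl}\colon A^p(Y)_{\mathbb Q}\to H^{2p}(Y,\mathbb C)$ is a ring homomorphism, compatible with pullback and with Chern classes, and its values are represented by closed $(p,p)$-forms. By Hodge theory, sending the de Rham class of a closed $(p,p)$-form to its Dolbeault class is a well-defined isomorphism from $H^{p,p}(Y)\subseteq H^{2p}(Y,\mathbb C)$ to $H^{p,p}_{\bar\partial}(Y)=H^p(Y,\Omega^p_Y)$, compatible with wedge products. We regard $\operatorname{cl}$ as a ring homomorphism to Dolbeault cohomology.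

The map $\rho$ of Section~\ref{sub:rho} is multiplicative and commutes with $\bar\partial$, so it induces a ring homomorphism
\[
\rho\colon H^{*,*}_{\bar\partial}(Y)\to S=S_0\oplus S_1\oplus S_2,\qquad S_j=\Lambda^jV\otimes H^{*,*}_{\bar\partial}(B).
\]
In sheaf terms, $\rho$ is the restriction $H^q(Y,\Omega^p_Y)\to H^q(B,i^*\Omega^p_Y)$ along $i(b)=(0,b)$, combined with $i^*\Omega^p_Y=\bigoplus_j\Lambda^jV\otimes\Omega_B^{p-j}$. The summand $S_0$ is a subring, and
\[
\theta=\rho\circ\operatorname{cl}\circ\,q^*\colon A^*(\mathcal X)_{\mathbb Q}\to S
\]
is a ring homomorphism. We prove that $\theta(R^*)\subseteq S_0$ and $\theta(\alpha)\notin S_0$.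

\subsection{Strong lci classes have invariant in $S_0$}

\begin{lemma}\label{lem:ch}
For every vector bundle $E$ on $X$ and every $e\ge0$, $\rho\operatorname{cl}(\operatorname{ch}_e(f^*E))\in S_0$.
\end{lemma}

\begin{proof}
By Chern--Weil theory, $\operatorname{cl}(\operatorname{ch}_e(F))$ is represented by a constant multiple of the closed $(e,e)$-form $\operatorname{tr}(\Theta^e)$, where $\Theta$ is the curvature of the Chern connection of any hermitian metric on the bundle $F$. In a holomorphic frame with Gram matrix $H$, $\Theta$ is the matrix of $(1,1)$-forms $\bar\partial(\partial H\cdot H^{-1})$.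

Let $F=f^*E$. Cover $X$ by open sets $U_a$ on which $E$ is trivial, and pull the frames back to the $\iota$-stable open sets $f^{-1}(U_a)$. The transition matrices between these frames are pulled back from $X$, hence $\iota$-invariant; this is the only place where we use that $F$ comes from $X$. If $(H_a)$ are the Gram matrices of a metric on $F$, then the matrices $\frac12(H_a+\iota^*H_a)$ obey the same transformation rule and define a new metric, whose Gram matrices are invariant. As $\iota$ is holomorphic, the entries of its curvature matrices $\Theta_a$ are invariant $(1,1)$-forms. By \eqref{eq:inv}, $\rho(\Theta_a)$ contains no $dx_j$, and the same holds for $\rho(\operatorname{tr}\Theta_a^e)=\operatorname{tr}(\rho(\Theta_a)^e)$.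
\end{proof}

\begin{remark}
The Dolbeault class of $\Theta$ is, up to sign, the Atiyah class of $F$ \cite{At}, represented by the cocycle $dg_{ab}\cdot g_{ab}^{-1}$ of the transition matrices. In this language the lemma comes from the fact that the differential of an invariant function has no $V$-component along $\{0\}\times B$.
\end{remark}

The next proposition does not ask $Z$ to be integral. This freedom is needed in Section~\ref{sub:fields}, where an extension of the ground field may destroy integrality.

\begin{proposition}\label{prop:S0}
Let $Z\subseteq X$ be a closed subscheme of pure codimension $e$ that is locally cut out by $e$ equations, and let $W=f^{-1}(Z)$. Then $\rho\operatorname{cl}([W])\in S_0$.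
\end{proposition}

\begin{proof}
If $e=0$, then $W=Y$ and $\rho\operatorname{cl}([W])=1$. Let $e\ge1$. We express $[W]$ through Chern characters of bundles pulled back from $X$.

\emph{A resolution on $X$.} On a singular variety a coherent sheaf need not have a finite resolution by vector bundles, and this is where the hypothesis enters. In a Cohen--Macaulay local ring, $e$ elements that generate an ideal of height $e$ form a regular sequence. Since $X$ is Cohen--Macaulay, the Koszul complex of local equations of $Z$ resolves $\mathcal O_Z$, so $\mathcal O_Z$ has projective dimension at most $e$ at every point. Since $X$ is projective, every coherent sheaf is a quotient of a sum of line bundles, so there is an exact sequence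
\[
0\to E_e\to E_{e-1}\to\dots\to E_0\to\mathcal O_Z\to0
\]
with $E_0,\dots,E_{e-1}$ sums of line bundles and $E_e$ coherent. At a point with residue field $\kappa$, $\operatorname{Tor}_1(E_e,\kappa)=\operatorname{Tor}_{e+1}(\mathcal O_Z,\kappa)=0$, so $E_e$ is locally free.

\emph{Pullback to $Y$.} The morphism $f$ is not flat, so exactness of $f^*E_\bullet$ needs an argument. Its homology sheaves are the sheaves $\operatorname{Tor}_j^{\mathcal O_X}(\mathcal O_Z,\mathcal O_Y)$, which can be computed locally from the Koszul complex of the pulled-back equations. As $f$ is finite, $\dim W\le\dim Z=n-e$, and by Krull's theorem every component of $W$ has codimension at most $e$. So $W$ has pure codimension $e$, and the $e$ pulled-back equations form a regular sequence on the smooth variety $Y$. The Tor sheaves vanish for $j>0$, the complex $f^*E_\bullet$ resolves $\mathcal O_W$, and $[\mathcal O_W]=\sum_j(-1)^j[f^*E_j]$ in $K_0(Y)$.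

\emph{Riemann--Roch.} By \cite[Thm.~18.3]{Ful},
\[
\operatorname{ch}(\mathcal O_W)\operatorname{td}(T_Y)\cap[Y]=\tau_Y(\mathcal O_W)=[W]+(\text{terms of smaller dimension}).
\]
Since $\operatorname{td}(T_Y)=1+(\text{terms of positive degree})$, induction on the degree gives $\operatorname{ch}_j(\mathcal O_W)=0$ for $j<e$ and then $\operatorname{ch}_e(\mathcal O_W)=[W]$. Thus $[W]=\sum_j(-1)^j\operatorname{ch}_e(f^*E_j)$, and Lemma~\ref{lem:ch} applies.
\end{proof}

Let $\mathcal Z\subseteq\mathcal X$ be strong lci of codimension $e$ and $Z=\pi(\mathcal Z)$. Then $Z$ is integral of codimension $e$, and it is locally cut out by $e$ equations by Lemma~\ref{lem:eq}. As $\mathcal Z=\pi^{-1}(Z)$ and $q$ is flat, $q^*[\mathcal Z]=[f^{-1}(Z)]$. Proposition~\ref{prop:S0} gives $\theta([\mathcal Z])\in S_0$. Since $\theta$ is a ring homomorphism and $S_0$ is a subring, $\theta(R^*)\subseteq S_0$.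

\subsection{The class $\alpha$ has invariant outside $S_0$}

\begin{lemma}\label{lem:alpha}
The component of $\rho\operatorname{cl}(\beta)$ in $S_2$ is nonzero.
\end{lemma}

\begin{proof}
Let $\omega$ be the Fubini--Study form representing the hyperplane class of $\mathbb P^m$. The variety $\Gamma_\pm$ is the preimage of $\{0\}\times\Lambda$ under the smooth morphism $\mu_\pm\times\mathrm{id}\colon Y\to A\times\mathbb P^m$, so $\operatorname{cl}(\beta)$ is represented by $(\gamma_++\gamma_-)\wedge\omega^{c-2}$. By \eqref{eq:gamma} the $S_2$-component of $\rho\operatorname{cl}(\beta)$ is $2\kappa\,dx_1\wedge dx_2$ times the Dolbeault class of $\eta=d\bar y_1\wedge d\bar y_2\wedge\omega^{c-2}$ on $B$. The form $\eta'=dy_1\wedge dy_2\wedge\omega^{m-c+2}$ is defined because $c-2\le m$, it is $\bar\partial$-closed, and $\int_B\eta'\wedge\eta\ne0$ because $\eta'\wedge\eta$ is a nonzero constant multiple of a volume form. If $\eta=\bar\partial\zeta$, then $\eta'\wedge\eta=\pm\bar\partial(\eta'\wedge\zeta)=\pm d(\eta'\wedge\zeta)$ for reasons of type, and the integral would vanish by Stokes' theorem.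
\end{proof}

Hence $\theta(\alpha)\notin S_0$ and $\alpha\in I^c\setminus R^c$. This proves Theorem~\ref{thm:A} for $k=\mathbb C$.

\begin{remark}
The range of degrees is visible in the invariant. For a class of degree $c$ the $S_2$-component lies in $\Lambda^2V\otimes H^c(B,\Omega_B^{c-2})$, which is zero unless $2\le c\le\dim B=n-2$.
\end{remark}

\subsection{Other fields of characteristic $0$}\label{sub:fields}

Let $E_0$ be an elliptic curve over $\mathbb Q$. Carry out the construction of Section~\ref{sub:constr} over $\mathbb Q$ with $A=E_0\times E_0$, and indicate extension of scalars by a subscript; it commutes with the quotient by $G$. Over $k$ we have $\alpha\in I^c$. Suppose that $\alpha\in R^c$. Applying the ring homomorphism $q^*$ and Lemma~\ref{lem:eq}, we get an identity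
\begin{equation}\label{eq:poly}
[\Gamma_+]+[\Gamma_-]=\Psi\big([f^{-1}(Z_1)],\dots,[f^{-1}(Z_s)]\big)\quad\text{in }A^*(Y_k)_{\mathbb Q},
\end{equation}
where $\Psi$ is a polynomial with rational coefficients and $Z_j\subseteq X_k$ has pure codimension $e_j$ and is locally cut out by $e_j$ equations.

The $Z_j$, finite affine covers of $X_k$ and the local equations on them involve finitely many elements of $k$, so they come from a finitely generated subfield $k'\subseteq k$. For a field extension $k'\subseteq k''$, base change $A^*(Y_{k'})\to A^*(Y_{k''})$ is a ring homomorphism that sends $[W]$ to $[W_{k''}]$, and it preserves pure codimension and local equations. The difference of the two sides of \eqref{eq:poly} therefore comes from a class over $k'$ that vanishes over $k$. A rational equivalence over $k$ involves finitely many subvarieties and rational functions, which descend to a larger finitely generated subfield, and base change is injective on cycles. So after enlarging $k'$, \eqref{eq:poly} holds over $k'$. Embed $k'$ in $\mathbb C$ and extend scalars. Proposition~\ref{prop:S0} applies to each $Z_{j,\mathbb C}$ and gives $\rho\operatorname{cl}(\beta)\in S_0$, which contradicts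 Lemma~\ref{lem:alpha}. This completes the proof of Theorem~\ref{thm:A}.

\section{A threefold with one prime Cartier divisor: proof of Theorem~\ref{thm:B}}\label{sec:B}

By Lemma~\ref{lem:eq}, a strong lci substack of codimension $1$ is the preimage of a prime Cartier divisor of $X$. We want a proper $X$ with a nontrivial line bundle and no usable divisor. We start from a complete toric threefold $X_0$ with $\operatorname{Pic}(X_0)=0$, which has no nonempty effective Cartier divisor. Blowing up a smooth point creates exactly one prime Cartier divisor $E$. Adding $\mu_2$-stabilizers along $E$, as in Example~\ref{ex:basic}, makes its preimage nonreduced. The field $k$ is arbitrary.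

\subsection{The fan}

We use Fulton's example from \cite{FulT}. Write $u_{\pm\pm\pm}=(\pm1,\pm1,\pm1)$, so that for instance $u_{+--}=(1,-1,-1)$. Replace the vertex $u_{+++}$ of the cube by $v=(1,2,3)$. Let $N\subseteq\mathbb Z^3$ be the lattice generated by the resulting eight vectors; they are primitive in $\mathbb Z^3$, hence in $N$. Let $\sigma_{x=\pm1},\sigma_{y=\pm1},\sigma_{z=\pm1}$ be the six cones generated by the four vectors belonging to each face of the cube. The generators of each cone satisfy one linear relation:
\begin{equation}\label{eq:rel}
\begin{array}{ll}
\sigma_{x=1}:\ 2v+5u_{+--}=3u_{++-}+4u_{+-+},&\sigma_{x=-1}:\ u_{---}+u_{-++}=u_{-+-}+u_{--+},\\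
\sigma_{y=1}:\ 2v+4u_{-+-}=3u_{++-}+5u_{-++},&\sigma_{y=-1}:\ u_{---}+u_{+-+}=u_{+--}+u_{--+},\\
\sigma_{z=1}:\ 2v+3u_{--+}=4u_{+-+}+5u_{-++},&\sigma_{z=-1}:\ u_{---}+u_{++-}=u_{+--}+u_{-+-}.
\end{array}
\end{equation}

\begin{lemma}\label{lem:fan}
The six cones and their faces form a complete fan $\Sigma$.
\end{lemma}

\begin{proof}
\emph{The cones.} The generators of $\sigma_{x=\pm1}$ satisfy $\pm x>0$, and likewise for $y$ and $z$. So each cone is strictly convex, and two cones over opposite faces of the cube meet only in $0$. Rescale the generators of a cone into the affine plane $x=\pm1$, $y=\pm1$ or $z=\pm1$. They span $\mathbb R^3$, so the relation in \eqref{eq:rel} is the only one up to scaling; all its coefficients are nonzero, so no three of the four points are collinear; and it says that the two segments joining diagonally opposite points cross in their interiors. The four points are therefore the vertices of a convex quadrilateral whose sides correspond to the edges of the face of the cube. We call the twelve two-dimensional cones over the edges \emph{walls}. Each wall is a facet of exactly two of the six cones.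

\emph{Adjacent cones lie on opposite sides of their wall.} For each wall we give a linear form vanishing on it and evaluate it on the two remaining generators of each cone. For the three walls through $v$:
\[
\begin{array}{c|c|c|c}
\text{wall}&\text{linear form}&\text{first cone: values}&\text{second cone: values}\\\hline
v,\ u_{++-}&-5x+4y-z&\sigma_{x=1}:\ -8,\,-10&\sigma_{y=1}:\ 10,\,8\\
v,\ u_{+-+}&5x+2y-3z&\sigma_{x=1}:\ 6,\,10&\sigma_{z=1}:\ -10,\,-6\\
v,\ u_{-++}&-x-4y+3z&\sigma_{y=1}:\ -8,\,-6&\sigma_{z=1}:\ 6,\,8
\end{array}
\]
The six walls between a modified and an unmodified cone lie in the planes $x+y=0$, $x+z=0$, $y+z=0$. The form takes the value $-2$ on the two remaining generators of the unmodified cone, and positive values on those of the modified cone, namely $2$ on the vertex of the cube and $3$, $4$ or $5$ on $v$. The three walls between unmodified cones lie in the planes $x=y$, $x=z$, $y=z$, and the forms $x-y$, $x-z$, $y-z$ take the value $-2$ on the remaining generators of one cone and $2$ on those of the other. So adjacent cones meet exactly in their common wall.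

\emph{Fan and completeness.} Two faces of a cube are opposite or adjacent, so any two of the six cones meet in a common face, and $\Sigma$ is a fan. Let $\Omega$ be the complement in $\mathbb R^3$ of the eight closed rays; it is connected. The set $|\Sigma|\cap\Omega$ is closed in $\Omega$. It is also open: a point of it lies in the interior of a maximal cone or in the relative interior of a wall, and in the second case the two adjacent cones cover a neighborhood. So $|\Sigma|\supseteq\Omega$ and $|\Sigma|=\mathbb R^3$.
\end{proof}

Let $X_0$ be the toric variety of $\Sigma$ over $k$, with torus $\mathbb T$ and affine charts $X_\sigma=\operatorname{Spec}k[\sigma^\vee\cap N^\vee]$. It is proper, normal and geometrically integral of dimension $3$. Recall that $\operatorname{Pic}(X_0)$ is the group of support functions modulo $N^\vee$, where a support function is a function on $|\Sigma|$ that agrees on each cone with an element of $N^\vee$.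

\begin{lemma}\label{lem:pic}
$\operatorname{Pic}(X_0)=0$.
\end{lemma}

\begin{proof}
Let $\psi_0$ be a support function. The vectors $u_{+--},u_{-+-},u_{--+}$ are linearly independent, so there is a rational linear form $\ell$ such that $\psi=\psi_0-\ell$ vanishes on them. Put $s=\psi(u_{---})$. Since $\psi$ is linear on each cone, it respects the relations \eqref{eq:rel}. The right column gives $\psi(u_{-++})=\psi(u_{+-+})=\psi(u_{++-})=-s$. The relations for $\sigma_{x=1}$ and $\sigma_{y=1}$ then give $2\psi(v)=-7s$ and $2\psi(v)=-8s$. Hence $s=0$, $\psi$ vanishes on all eight generators, and $\psi_0=\ell$. Finally $\ell$ takes integer values on the eight generators of $N$, so $\ell\in N^\vee$.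
\end{proof}

For the unmodified cube the three faces through $u_{+++}$ all give $\psi(u_{+++})=-2s$ and $s$ stays free. Moving the vertex makes these conditions incompatible.

\subsection{The stack}

\emph{A smooth stack over $X_0$.} We use Cox's construction. Let $u_\rho$, $\rho\in\Sigma(1)$, denote the eight generators. They generate $N$, so the sequence $0\to N^\vee\to\mathbb Z^8\to\operatorname{Cl}(X_0)\to0$, with first map $m\mapsto(\langle m,u_\rho\rangle)_\rho$, is dual to a surjection $\mathbb Z^8\to N$. It is split, and $\operatorname{Cl}(X_0)\cong\mathbb Z^5$. The torus $H=\operatorname{Hom}(\operatorname{Cl}(X_0),\mathbb G_m)\cong\mathbb G_m^5$ acts on $\mathbb A^8=\operatorname{Spec}k[x_\rho]$ through the grading by $\operatorname{Cl}(X_0)$. For a cone $\sigma$ let $\widetilde U_\sigma$ be the affine open set where $x_\rho\ne0$ for all $\rho\not\subset\sigma$, and let $\widetilde U=\bigcup_\sigma\widetilde U_\sigma$. The invariant functions on $\widetilde U_\sigma$ are spanned by the monomials $\prod_\rho x_\rho^{\langle m,u_\rho\rangle}$ with $\langle m,u_\rho\rangle\ge0$ for $\rho\subset\sigma$, so they form the ring $k[\sigma^\vee\cap N^\vee]$. The maps $\widetilde U_\sigma\to X_\sigma$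 glue to $\varpi\colon\widetilde U\to X_0$.

For a face $\gamma=\sigma\cap m^\perp$ with $m\in\sigma^\vee\cap N^\vee$, the chart $X_\gamma\subseteq X_\sigma$ is the locus where the character $\chi^m$ is invertible. Its preimage in $\widetilde U_\sigma$ is the locus where $x_\rho\ne0$ for the rays $\rho\subset\sigma$ not in $\gamma$, which is $\widetilde U_\gamma$. As $X_\sigma\cap X_\tau=X_{\sigma\cap\tau}$ and $\widetilde U_{\sigma\cap\tau}\subseteq\widetilde U_\sigma$, this gives $\varpi^{-1}(X_\sigma)=\widetilde U_\sigma$ for every cone $\sigma$. So $\mathcal X_0=[\widetilde U/H]$ is smooth and irreducible with good moduli space $X_0$. Over $\mathbb T=X_{\{0\}}$ the map $\varpi$ is $\mathbb G_m^8\to\mathbb T$, a trivial $H$-torsor because the sequence splits. So $\mathcal X_0\to X_0$ is an isomorphism over $\mathbb T$.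

\emph{Blow-up and square root.} Let $e\in\mathbb T$ be the identity, $b\colon X\to X_0$ the blow-up of $e$, and $E\cong\mathbb P^2$ the exceptional divisor. Then $X$ is a proper integral threefold. Let $X'=b^{-1}(\mathbb T)$, which is smooth, and let $s_E$ be the canonical section of $\mathcal O(E)$. The square-root stack $\mathcal X'\to X'$ along $E$ parametrizes a line bundle $M$, a section $s_M$ of $M$ and an isomorphism $M^{\otimes2}\cong\mathcal O(E)$ taking $s_M^2$ to $s_E$. On an affine open set $\operatorname{Spec}R\subseteq X'$ where $E=(t)$, a trivialization of $M$ turns these data into a function $w$ and a unit $u$ with $uw^2=t$. So there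
\[
\mathcal X'=[\operatorname{Spec}R'/\mathbb G_m],\qquad R'=R[w,u^{\pm1}]/(uw^2-t),
\]
with $w$ of weight $1$ and $u$ of weight $-2$; the slice $u=1$ identifies this with $[\operatorname{Spec}(R[w]/(w^2-t))/\mu_2]$. The model with the smooth group $\mathbb G_m$ is convenient in characteristic $2$. It has the following properties.
\begin{itemize}
\item The ring $R'$ is a free $R$-module on the $u^j$ and $wu^j$, of weights $-2j$ and $1-2j$. So its invariants are $R$, $\mathcal X'\to X'$ is a good moduli space, and $t$ is a nonzero divisor in $R'$.
\item Where $t\ne0$ the function $w$ is invertible, and the slice $w=1$ shows that $\mathcal X'\to X'$ is an isomorphism over $X'\setminus E=\mathbb T\setminus e$. This open substack is dense.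
\item Since $E$ is smooth, $dt$ does not vanish along $E$. Shrinking $\operatorname{Spec}R$ around points of $E$ so that $dt$ vanishes nowhere, we see from the Jacobian criterion that $R'$ is smooth over $k$.
\item The preimage of $E$ has ideal $(t)=(w^2)$, and $R'/(w^2)$ is not reduced.
\end{itemize}
Glue $\mathcal X'$ and $\mathcal X_0\setminus e$ along $\mathbb T\setminus e$. The result $\mathcal X$ is smooth and irreducible, $\pi\colon\mathcal X\to X$ is a good moduli space by (G2), and the closed points of $\mathbb T\setminus e$ are properly stable because $\pi$ is an isomorphism there.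

\subsection{Degree one}

\emph{$R^1=0$.} The only closed integral substack of codimension $0$ is $\mathcal X$, so $R^1$ is spanned by the classes of strong lci substacks $\mathcal D$ of codimension $1$. Suppose that such a $\mathcal D$ exists, and let $D=\pi(\mathcal D)$. By Lemma~\ref{lem:eq}, $D$ is a prime divisor with locally principal ideal. If $D=E$, then $\mathcal D=\pi^{-1}(E)$ is not reduced, a contradiction. If $D\ne E$, then $D_0=b(D)$ is a prime divisor of $X_0$ with $D_0\setminus e\cong D\setminus E$. It is Cartier away from $e$ because $D$ is, and at $e$ because $\mathcal O_{X_0,e}$ is regular, hence factorial. By Lemma~\ref{lem:pic} its ideal is generated by a global function on $X_0$. Since $X_0$ is proper and geometrically integral, this function is a nonzero constant, and $D_0=\emptyset$, a contradiction.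

\emph{$I^1\ne0$.} For a line $\ell\subset E$, the zero-cycle $c_1(\mathcal O_X(E))\cap[\ell]$ on the proper scheme $X$ has degree $-1$, because $\mathcal O_X(E)|_E\cong\mathcal O_{\mathbb P^2}(-1)$. So $c_1(\mathcal O_X(E))\ne0$ in $A^1_{\mathrm{op}}(X)_{\mathbb Q}$, and its image in $I^1$ is nonzero by (ES1). This proves Theorem~\ref{thm:B}.

The nonzero class is $2[\mathcal E]$, where $\mathcal E=\pi^{-1}(E)_{\mathrm{red}}$ has local ideal $(w)$. The substack $\mathcal E$ is lci and topologically strong, and it is not strong.

\section{Degrees in which equality holds: proof of Theorem~\ref{thm:C}}\label{sec:C}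

Let $k$, $\mathcal X$, $X$ and $n$ be as in Theorem~\ref{thm:C}. By (G4), $X$ is a normal quasi-projective variety. Since $R^*\subseteq I^*$ and $I^c=0$ for $c>n$, the two ``in particular'' statements follow from the statements about degrees, and in each degree we must show $I^c\subseteq R^c$. Degree $0$ holds because $[\mathcal X]$ is strong lci and spans $A^0(\mathcal X)_{\mathbb Q}$; this also settles $n=0$. Recall that the dimension of a stack is that of a smooth atlas minus its relative dimension, that $\dim BG=-\dim G$, and that a proper closed substack of an integral stack has smaller dimension.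

\subsection{The locus where $\pi$ is well behaved}

Proper stability gives information at one point. The first step spreads it to an open set.

\begin{lemma}\label{lem:U}
There are nonempty open subsets $U_0\subseteq U\subseteq X$ with the following properties.
\begin{enumerate}
\item[(a)] The map $|\pi^{-1}(U)|\to|U|$ is a homeomorphism. For every irreducible closed $W\subseteq U$, $\pi^{-1}(W)$ is irreducible of dimension $\dim W$; in particular $\dim\mathcal X=n$. If $\mathcal X$ is Deligne--Mumford, then $U=X$.
\item[(b)] $U_0\subseteq X_{\mathrm{reg}}$, the morphism $\pi$ is smooth over $U_0$, and $\pi^{-1}(u)$ is a strong lci substack of codimension $n$ for every closed point $u\in U_0$.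
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $\Phi\subseteq|\mathcal X|$ of points with positive-dimensional stabilizer is closed, by semicontinuity of the fiber dimension of the inertia stack along its identity section. So $U=X\setminus\pi(\Phi)$ is open by (G1). If $x$ is properly stable, then $\pi^{-1}(\pi(x))=\{x\}$ does not meet $\Phi$, so $\pi(x)\in U$. All stabilizers on $\pi^{-1}(U)$ are finite. If $\mathcal X$ is Deligne--Mumford, $\Phi=\emptyset$.

Let $u\in U$, let $K$ be an algebraic closure of $\kappa(u)$, and let $\mathcal F=\mathcal X\times_X\operatorname{Spec}K$. By (G2) and (G3) it has a unique closed point $x$. A $K$-point $y$ of $\mathcal F$ with stabilizer $G_y$ defines a locally closed substack $BG_y$, here of dimension $0$. If $|\mathcal F|\ne\{x\}$, the open complement of $x$ contains a $K$-point $y$. The reduced closure of $y$ is integral and contains $BG_y$ as a dense open substack, so it has dimension $0$. By (G3) it contains $BG_x$, a proper closed substack of dimension $0$. This is impossible. So each fiber over $U$ has one point and dimension $0$, and the closed continuous bijection $|\pi^{-1}(U)|\to|U|$ is a homeomorphism. For the dimension,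 take a smooth atlas $\mathsf V\to\pi^{-1}(W)_{\mathrm{red}}$ of pure relative dimension $\delta$. Each component of $\mathsf V$ dominates $W$ and the fibers of $\mathsf V\to W$ have pure dimension $\delta$, so $\dim\mathsf V=\dim W+\delta$.

(b) Let $\mathsf V\to\mathcal X$ be a smooth atlas; $\mathsf V$ is a smooth scheme. By generic smoothness in characteristic $0$, $\mathsf V\to X$ is smooth over a nonempty open set $U_0\subseteq U\cap X_{\mathrm{reg}}$, and then so is $\pi$. For closed $u\in U_0$ the closed substack $\pi^{-1}(u)$ is smooth with one point, hence integral of dimension $0$ and codimension $n$. Its inclusion is the flat base change of the regular embedding $u\hookrightarrow U_0$.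
\end{proof}

\subsection{Degree $n\ge1$}

By (ES1) it suffices to show $[\mathcal Z]\in R^n$ for a topologically strong $\mathcal Z$ of codimension $n$. Then $\pi(\mathcal Z)$ is a closed point $p$, and $\mathcal Z=\pi^{-1}(p)_{\mathrm{red}}$ is integral of dimension $0$. If $p\in U_0$, Lemma~\ref{lem:U}(b) applies. Otherwise we move $p$ into $U_0$ along a curve. The rational equivalence must take place on $\mathcal X$, so we lift the curve.

Choose a closed integral curve $C\subseteq X$ through $p$ that meets $U_0$, and let $\mathcal C$ be the reduced closure of $\pi^{-1}(C\cap U_0)$. It is integral of dimension $1$ by Lemma~\ref{lem:U}(a), and $\pi(\mathcal C)=C$ by (G1). Embed $X$ in $\mathbb P^N$. The set $C\setminus U_0$ is finite and contains $p$. Choose a linear form $s$ that vanishes at $p$, at no other point of $C\setminus U_0$, and not identically on $C$; choose a linear form $s'$ that vanishes at no point of $C\setminus U_0$. The pullbacks of $s$ and $s'$ define effective Cartier divisors on $\mathcal C$, which are rationally equivalent through the function $\pi^*(s/s')$.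

Over a zero $p_j\in C\cap U_0$ of $s$ or $s'$ the divisor is supported on the one-point stack $\pi^{-1}(p_j)$. Over $p$ the divisor of $s$ is supported on $\mathcal C\cap\pi^{-1}(p)$, which is nonempty since $\pi(\mathcal C)=C$ and has pure dimension $0$ by Krull's theorem. It is a closed subset of $|\mathcal Z|$, and a proper closed substack of $\mathcal Z$ has negative dimension. So it equals $|\mathcal Z|$; here both conditions in the definition of topologically strong are used. Therefore
\[
a[\mathcal Z]+\sum_jb_j[\pi^{-1}(p_j)]=0\quad\text{in }A^n(\mathcal X)_{\mathbb Q},\qquad a>0,\quad b_j\in\mathbb Z,\quad p_j\in U_0,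
\]
and $[\mathcal Z]\in R^n$ by Lemma~\ref{lem:U}(b).

\subsection{Degree $1$}

If $n=1$ this is the previous case, so let $n\ge2$. By (ES3), $I^1$ is spanned by the classes $\pi^*c_1(L)$. Quasi-projectivity enters here. If $\mathcal O(1)$ is very ample on $X$, then $L(j)$ is generated by finitely many sections for $j\gg0$, so $L(j+1)$ is very ample and $L$ is a difference of very ample bundles. So let $L$ be very ample, defining an immersion $X\subseteq\mathbb P^N$. Let $D$ be a general hyperplane section and $\mathcal D=\pi^{-1}(D)$. Then $\mathcal D$ is an effective Cartier divisor on the integral stack $\mathcal X$, so it is lci and $\pi^*c_1(L)=[\mathcal D]$. We show that $\mathcal D$ is integral and strong.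

\emph{Reduced.} The hyperplane sections pull back to a base-point-free linear system on a smooth atlas of $\mathcal X$. By Bertini's theorem in characteristic $0$ its general member is smooth. So $\mathcal D$ is smooth.

\emph{Irreducible.} Since $n\ge2$, Bertini's theorem shows that $D$ is irreducible of dimension $n-1$, and a general $D$ meets $U$. By Lemma~\ref{lem:U}(a), $\mathcal D\cap\pi^{-1}(U)$ is irreducible. Any other component of $\mathcal D$ has codimension $1$ and lies in the proper closed substack $\pi^{-1}(X\setminus U)$, so it is one of the finitely many components of that substack. Choose a point on each of them; a general hyperplane avoids the images of these points. So no other component exists.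

\emph{Strong.} By (G2), $\mathcal D\to D$ is a good moduli space, so it is surjective and $\mathcal O_D=\pi_*\mathcal O_{\mathcal D}$ is reduced. Hence $D=\pi(\mathcal D)$ as schemes and $\mathcal D=\pi^{-1}(\pi(\mathcal D))$. Both codimensions are $1$.

This completes the proof of part (1).

\subsection{Degree $n-1$: reduction to curves on $X$}

Assume the hypotheses of part (2). Then $U=X$ and $X$ is the coarse moduli space of $\mathcal X$, so $\pi_*\colon A_*(\mathcal X)_{\mathbb Q}\to A_*(X)_{\mathbb Q}$ is an isomorphism \cite[Prop.~6.1]{Vis}. We prove that strong lci cycles span all of $A^{n-1}(\mathcal X)_{\mathbb Q}=A_1(\mathcal X)_{\mathbb Q}$. Call a closed, smooth, integral curve $C\subseteq X$ \emph{good} if $C\subseteq X_{\mathrm{reg}}$ and $C\cap U_0\ne\emptyset$.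

\begin{lemma}\label{lem:good}
If $C$ is a good curve, then $\pi^{-1}(C)$ is strong lci and $\pi_*[\pi^{-1}(C)]$ is a nonzero multiple of $[C]$.
\end{lemma}

\begin{proof}
A smooth curve in the smooth locus is locally cut out by $n-1$ equations. By Lemma~\ref{lem:U}(a), $\pi^{-1}(C)$ is irreducible of codimension $n-1$ in the smooth stack $\mathcal X$, so the pulled-back equations form a regular sequence. Thus $\pi^{-1}(C)$ is lci and Cohen--Macaulay, and it has no embedded components. It is reduced over $C\cap U_0$, where it is smooth over $C$. So it is integral, with image $C$, and it is strong lci. Its pushforward is $[C]$ divided by the order of the generic stabilizer of $\pi^{-1}(C)$.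
\end{proof}

It remains to show that good curves span $A_1(X)_{\mathbb Q}$. An arbitrary curve may pass through $X_{\mathrm{sing}}$ or lie in it, and on the singular variety $X$ we have no moving lemma. We move cycles on the smooth scheme $Y$ instead. The connected components of $Y$ are irreducible with closed images, so one of them surjects onto $X$; replace $Y$ by it, so that $Y$ is a smooth variety of dimension $n$. Every curve in $X$ is the image of a curve in $Y$, so $h_*\colon A_1(Y)_{\mathbb Q}\to A_1(X)_{\mathbb Q}$ is surjective. We need a spanning set of $A^{n-1}(Y)_{\mathbb Q}$ whose members move in large families. Segre classes of positive bundles do, since they are pushforwards of linear sections of a projective bundle.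

\subsection{Segre classes span}

For a vector bundle $F$ of rank $r\ge1$ on $Y$ let $u\colon\mathbf P(F)=\operatorname{Proj}\operatorname{Sym}F\to Y$ and
\[
\sigma_j(F)=u_*\big(c_1(\mathcal O(1))^{r-1+j}\cap[\mathbf P(F)]\big)\in A^j(Y).
\]

\begin{lemma}\label{lem:segre}
For $p\ge1$, $A^p(Y)_{\mathbb Q}$ is spanned by the classes $\sigma_p(F)$ with $\mathcal O_{\mathbf P(F)}(1)$ very ample.
\end{lemma}

\begin{proof}
The $\sigma_j(F)$ are the Segre classes of $F^\vee$, so their sum is $c(F^\vee)^{-1}$. In terms of Chern roots $a_1,\dots,a_r$ of $F$,
\[
\sum_j\sigma_j(F)=\prod_i\frac1{1-a_i}=\exp\Big(\sum_{l\ge1}\sum_i\frac{a_i^l}{l}\Big)=\exp\Big(\sum_{l\ge1}(l-1)!\operatorname{ch}_l(F)\Big).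
\]
Replacing $F$ by $F^{\oplus a}$ multiplies the exponent by $a$. So $\sigma_p(F^{\oplus a})=\sum_{t=1}^pa^t\lambda_t$ with $\lambda_t\in A^p(Y)_{\mathbb Q}$ independent of $a$ and $\lambda_1=(p-1)!\operatorname{ch}_p(F)$. The matrix $(a^t)_{1\le a,t\le p}$ is invertible (Vandermonde), so $\operatorname{ch}_p(F)$ is a rational combination of $\sigma_p(F^{\oplus a})$, $1\le a\le p$. By \cite[Ex.~15.2.16]{Ful}, $\operatorname{ch}\colon K_0(Y)_{\mathbb Q}\to A^*(Y)_{\mathbb Q}$ is an isomorphism, and $\operatorname{ch}_p$ is additive. It therefore suffices to show that $K_0(Y)$ is generated by bundles $F'$ such that $\mathcal O(1)$ is very ample on $\mathbf P(F'^{\oplus a})$ for all $a\ge1$.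

Fix an immersion $Y\subseteq\mathbb P^N$. The coordinates have no common zero, so their Koszul complex $0\to\mathcal O\to\mathcal O(1)^{N+1}\to\dots\to\mathcal O(N+1)\to0$ is exact on $Y$. Tensoring with $F(i)$ expresses $[F(i)]$ as an integral combination of $[F(i+1)],\dots,[F(i+N+1)]$. By iteration $[F]$ is a combination of classes $[F(i)]$ with $i\ge i_0$, for any given $i_0$. Choose $i_0$ so that $F(i-1)$ is generated by finitely many sections for $i\ge i_0$. Then $F(i)^{\oplus a}$ is a quotient of some $\mathcal O(1)^{L}$, so $\mathbf P(F(i)^{\oplus a})$ is closed in $\mathbf P(\mathcal O(1)^L)=Y\times\mathbb P^{L-1}$, and its $\mathcal O(1)$ is the restriction of $\mathcal O(1)\boxtimes\mathcal O(1)$, which is very ample by the Segre embedding.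
\end{proof}

\subsection{General linear sections map to good curves}

\begin{lemma}\label{lem:general}
Let $F$ have rank $r$ with $\mathcal O_{\mathbf P(F)}(1)$ very ample. Then $h_*\sigma_{n-1}(F)$ is a sum of classes of good curves.
\end{lemma}

\begin{proof}
Let $P=\mathbf P(F)\subseteq\mathbb P^K$ be the immersion given by $\mathcal O(1)$, let $d=\dim P=n+r-1$, and let $g=hu\colon P\to X$. The morphism $g$ is proper and all its fibers have dimension $r-1=d-n$. Let $\widetilde C=P\cap\{\ell_1=\dots=\ell_{d-1}=0\}$ for general linear forms $\ell_i$. By Bertini's theorem $\widetilde C$ is empty or smooth of pure dimension $1$, and $u_*[\widetilde C]=\sigma_{n-1}(F)$ because $d-1=(r-1)+(n-1)$.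

We use one parameter count three times. A subscheme of $\mathbb P^K$ of length $\nu\in\{1,2\}$ imposes $\nu$ independent conditions on a linear form. If such subschemes $\zeta_q$ vary in a family over a base $Q$ of finite type, the pairs $(q,(\ell_i))$ with all $\ell_i$ vanishing on $\zeta_q$ form a vector bundle over $Q$ of fiber codimension $\nu(d-1)$ in the space of tuples. So if $\dim Q<\nu(d-1)$, a general $\widetilde C$ contains no $\zeta_q$.

\emph{(1) $\widetilde C$ avoids $g^{-1}(X_{\mathrm{sing}})$.} As $X$ is normal, $\dim g^{-1}(X_{\mathrm{sing}})\le(n-2)+(d-n)=d-2<d-1$.

\emph{(2) $g|_{\widetilde C}$ is injective.} The pairs of distinct points in $P\times_XP$ form a family of dimension at most $d+(d-n)$, and $2d-n<2(d-1)$ because $n\ge3$. This is where that hypothesis is used.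

\emph{(3) $g|_{\widetilde C}$ is unramified.} We must bound the family $Q$ of pairs $(y,\lambda)$ with $y\in g^{-1}(X_{\mathrm{reg}})$ and $\lambda\subseteq\ker dg_y$ a line. The kernel jumps where $h$ ramifies, so we stratify. For $j\ge1$ let $W$ be an irreducible component of the locally closed set $\{y\in g^{-1}(X_{\mathrm{reg}}):\dim\ker dg_y=j\}$. By generic smoothness, at a general point $w\in W$ the space $T_wW\cap\ker dg_w=\ker d(g|_W)_w$ has dimension $\dim W-\dim g(W)$, which is at most $d-n$. Since $T_wW+\ker dg_w\subseteq T_wP$, we get $\dim W+j-(d-n)\le d$. The part of $Q$ over $W$ has dimension $\dim W+j-1\le2d-n-1<2(d-1)$. A pair $(y,\lambda)$ is a subscheme of length $2$ of $P$, and $\widetilde C$ contains it exactly when $y\in\widetilde C$ and $\lambda\subseteq T_y\widetilde C$. Together with (1), this shows that $d(g|_{\widetilde C})$ is injective everywhere.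

\emph{(4) Every component of $\widetilde C$ meets $g^{-1}(U_0)$.} We have $\dim g^{-1}(X\setminus U_0)\le(n-1)+(d-n)=d-1$, so $d-1$ general hyperplanes cut this set in finitely many points.

The morphism $g|_{\widetilde C}$ is proper and injective, hence finite. By (2) and (3) its scheme-theoretic fiber over a closed point is empty or $\operatorname{Spec}k$, as $k$ is algebraically closed, so by Nakayama's lemma $\mathcal O_X\to g_*\mathcal O_{\widetilde C}$ is surjective. Thus $g|_{\widetilde C}$ is a closed immersion. By (1) and (4) the images $C_j$ of the connected components of $\widetilde C$ are good curves, and $h_*\sigma_{n-1}(F)=g_*[\widetilde C]=\sum_j[C_j]$.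
\end{proof}

By Lemmas~\ref{lem:segre} and~\ref{lem:general} and the surjectivity of $h_*$, good curves span $A_1(X)_{\mathbb Q}$. By Lemma~\ref{lem:good} and the bijectivity of $\pi_*$, strong lci cycles span $A^{n-1}(\mathcal X)_{\mathbb Q}$, which contains $I^{n-1}$. This proves part (2) and completes the proof of Theorem~\ref{thm:C}.

\begin{remark}
The argument shows where the intermediate degrees escape. In degree $c$ the bundle $P$ is cut by $d-(n-c)$ hyperplanes, and the count in step (1) requires $d-2<d-(n-c)$, that is, $c\ge n-1$. In the examples of Theorem~\ref{thm:A} the singular locus of $X$ has codimension exactly $2$, and the invariant $\theta$ lives on it.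
\end{remark}

\begin{thebibliography}{9}

\bibitem{At} Atiyah, Trans. AMS 85 (1957).

\bibitem{ER} Dan Edidin and Ryan Richey, \emph{The cone theorem and the vanishing of Chow cohomology}, arXiv:2002.00083 (2020).

\bibitem{ES} Edidin and Satriano, \emph{Towards an intersection Chow cohomology theory for GIT quotients}, Transform. Groups 25 (2020).

\bibitem{Ful} Fulton, \emph{Intersection Theory}.

\bibitem{FulT} Fulton, \emph{Introduction to Toric Varieties}.

\bibitem{Vis} Vistoli, \emph{Intersection theory on algebraic stacks and on their moduli spaces}.

\end{thebibliography}
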